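# Fresh subsets of $\kappa^+$ over a measurable ultrapower

## A first guess: closure under $\delta$-sequences leaves no room for fresh sets

Let $U$ be a normal ultrafilter on a measurable cardinal $\delta$, let $M=\mathrm{Ult}(\mathrm V,U)$ be the transitive collapse of the ultrapower of $\mathrm V$, and let $j=j_U:\mathrm V\to M$ be the corresponding elementary embedding. Suppose you are given a set $A$ of ordinals and you check that each proper initial segment of $A$ lies in $M$. Does $A$ lie in $M$? The class $M$ contains all ordinals and all subsets of $\delta$, and it is closed under sequences of length $\delta$. So a natural first guess is: yes, always.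

**Definition.** A set $A$ of ordinals is *fresh over* $M$ if $A\notin M$ and $A\cap\alpha\in M$ for all $\alpha<\mathrm{lub}(A)$, where $\mathrm{lub}(A)$ is the least upper bound of $A$.

We only look at unbounded subsets $A$ of limit ordinals $\theta$, and then $\mathrm{lub}(A)=\theta$. The guess says that nothing is fresh over $M$. Before testing it, here are the textbook facts used throughout.

* **(U1)** Each element of $M$ has the form $[f]$ for a function $f$ with domain $\delta$. Łoś's theorem: $M\models\varphi([f],[g])$ iff $\{i<\delta\mid\varphi(f(i),g(i))\}\in U$. Also $j(x)$ is the class of the constant function with value $x$.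
* **(U2)** $j(i)=i$ for $i<\delta$ and $j(\delta)>\delta$, so $j(x)\cap\delta=x$ for $x\subseteq\delta$. By normality $[\mathrm{id}]=\delta$, so $[f]=j(f)(\delta)$ and, for $x\subseteq\delta$, $x\in U\iff\delta\in j(x)$. Normality also says: if $g(i)<i$ for all $i$ in a set in $U$, then $g$ is constant on a set in $U$.
* **(U3)** A sequence of length at most $\delta$ of elements of $M$ is an element of $M$.
* **(U4)** The ordinals below $j(\gamma)$ are the $[f]$ with $f:\delta\to\gamma$. Hence $|j(\gamma)|\le|\gamma|^\delta$. If $\mathrm{cf}(\alpha)<\delta$, then $j(\alpha)=\sup j''\alpha$: for a cofinal $s:\mathrm{cf}(\alpha)\to\alpha$, the map $j(s)$ is cofinal in $j(\alpha)$, has domain $\mathrm{cf}(\alpha)$, and $j(s)(i)=j(s(i))$. If $\theta>\delta$ is regular, then $j(\theta)=\sup j''\theta$, since every $f:\delta\to\theta$ is bounded.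
* **(U5)** $M$ is a transitive model of ZFC with all ordinals, and $j(\delta)$ is inaccessible in $M$. A regular cardinal of $\mathrm V$ is regular in $M$. For $H\in M$, "$H$ is club in $\theta$" means the same in $M$ and in $\mathrm V$.

**Test 1: cofinality at most $\delta$.** Let $A$ be unbounded in $\theta$ with $\mathrm{cf}(\theta)\le\delta$ and all $A\cap\alpha\in M$ for $\alpha<\theta$. Pick $\langle\alpha_i\mid i<\mathrm{cf}(\theta)\rangle$ cofinal in $\theta$. By (U3) the sequence $\langle A\cap\alpha_i\mid i<\mathrm{cf}(\theta)\rangle$ is in $M$, so its union $A$ is in $M$. The guess is right here. In particular, if $\kappa$ is a singular cardinal of cofinality $\delta$, no unbounded subset of $\kappa$ is fresh.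

**Test 2: the set $j''\delta^+$.** By (U4) it is unbounded in $\theta=j(\delta^+)$. For $\beta<\theta$ let $\alpha$ be least with $j(\alpha)\ge\beta$. Then $j''\delta^+\cap\beta=j''\alpha$ has at most $\delta$ elements, so it is in $M$ by (U3). But $j''\delta^+\notin M$: it has order type $\delta^+$ and is cofinal in $j(\delta^+)$, which is regular in $M$, and $\delta^+=(\delta^+)^M<j(\delta)<j(\delta^+)$ by (U3) and (U5). So $j''\delta^+$ is fresh over $M$, and the guess is wrong in general.

The next case of interest is one step above Test 1: the successor $\kappa^+$ of a singular cardinal $\kappa$ of cofinality $\delta$. The following problem comes from Philipp Lücke and Sandra Müller, "Closure properties of measurable ultrapowers", arXiv:2009.09530 (2020). Suppose $\kappa$ is singular with $\mathrm{cf}(\kappa)=\delta$ and $\lambda^\delta<\kappa$ for all $\lambda<\kappa$, and assume that there is a $\square_\kappa$-sequence (recalled below). Is there an unbounded subset of $\kappa^+$ that is fresh over $M$?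

We shall use the following reformulation. Call $B\subseteq\kappa^+$ *locally in $M$* if $B\cap\alpha\in M$ for all $\alpha<\kappa^+$. Then $B$ is an unbounded fresh subset of $\kappa^+$ iff $B$ is locally in $M$ and $B\notin M$. Indeed, a bounded $B$ that is locally in $M$ equals $B\cap\alpha$ for some $\alpha<\kappa^+$ and so is in $M$.

## The guess holds at $\kappa^+$ above a strongly compact cardinal

Without the square sequence, the first guess can be correct at $\kappa^+$. Recall that an uncountable cardinal $\mu$ is *strongly compact* if every $\mu$-complete filter extends to a $\mu$-complete ultrafilter. Such a $\mu$ is inaccessible.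

**Proposition C.** Let $U,\delta,\kappa$ be as in the problem, but do not assume that there is a $\square_\kappa$-sequence. If there is a strongly compact cardinal $\mu$ with $\delta<\mu<\kappa$, then no unbounded subset of $\kappa^+$ is fresh over $M$. For instance, $\kappa=\beth_\delta(\mu)$ satisfies all the other hypotheses.

**Step C1: an embedding that makes $\kappa^+$ look bounded.** The filter generated by the final segments of $\kappa^+$ is $\kappa^+$-complete, hence $\mu$-complete, and extends to a $\mu$-complete ultrafilter $W$. Let $i:\mathrm V\to K=\mathrm{Ult}(\mathrm V,W)$. By $\mu$-completeness $\mathrm{crit}(i)\ge\mu$. Since $\mu$ is inaccessible, $i$ fixes every element of $V_\mu$, so $i(\delta)=\delta$ and $i(U)=U$. For $\alpha<\kappa^+$ the set $\{\beta<\kappa^+\mid\alpha<\beta\}$ is in $W$, so $i(\alpha)<[\mathrm{id}]_W$. Hence $\gamma=\sup i''\kappa^+\le[\mathrm{id}]_W<i(\kappa^+)$.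

**Step C2: reading $A$ off one element of the ultrapower of $K$.** Let $A\subseteq\kappa^+$ be locally in $M$; we show $A\in M$. The statement "$A\cap\alpha\in\mathrm{Ult}(\mathrm V,U)$ for all $\alpha<\kappa^+$" is moved by $i$ to "$i(A)\cap\alpha\in\mathrm{Ult}(K,U)$ for all $\alpha<i(\kappa^+)$", where $\mathrm{Ult}(K,U)$ is formed with functions on $\delta$ in $K$. Taking $\alpha=\gamma$, we may write $i(A)\cap\gamma=[\langle a_\nu\mid\nu<\delta\rangle]^K_U$ with sets of ordinals $a_\nu$. Put
$$A_\nu=\{\beta<\kappa^+\mid i(\beta)\in a_\nu\}\qquad(\nu<\delta).$$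

**Step C3: the sets $A_\nu$ represent $A$ below $\kappa^+$.** Let $\xi<\kappa^+\le j(\kappa^+)$ and write $\xi=[f]_U$ with $f:\delta\to\kappa^+$. By elementarity $i(\xi)=[i(f)]^K_U$. Since $\mathrm{crit}(i)>\delta$, $i(f)(\nu)=i(f)(i(\nu))=i(f(\nu))$ for $\nu<\delta$, that is, $i(f)=i\circ f$. Since $i(\xi)<\gamma$, Łoś's theorem in $K$ and then in $\mathrm V$ gives
$$\xi\in A\iff i(\xi)\in i(A)\cap\gamma\iff\{\nu\mid i(f(\nu))\in a_\nu\}\in U\iff\{\nu\mid f(\nu)\in A_\nu\}\in U\iff\xi\in[\langle A_\nu\mid\nu<\delta\rangle]_U.$$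
So $A=[\langle A_\nu\mid\nu<\delta\rangle]_U\cap\kappa^+\in M$.

**Step C4: the example.** The cardinal $\kappa=\beth_\delta(\mu)$ is a strong limit of cofinality $\delta<\mu<\kappa$, so it is singular, and $\lambda^\delta\le 2^{\lambda\cdot\delta}<\kappa$ for all infinite $\lambda<\kappa$. $\blacksquare$

## Square sequences, and what they give

For a set $C$ of ordinals let $\mathrm{acc}(C)$ be the set of limit points of $C$ below $\sup C$.

**Definition.** For an infinite cardinal $\kappa$, a *$\square_\kappa$-sequence* is a sequence $\langle C_\alpha\mid\alpha<\kappa^+\text{ a limit ordinal}\rangle$ such that each $C_\alpha$ is closed unbounded in $\alpha$ with order type at most $\kappa$, and $C_\beta=C_\alpha\cap\beta$ whenever $\beta\in\mathrm{acc}(C_\alpha)$.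

For a small example take $\kappa=\omega$. Choose for every countable limit $\alpha$ a cofinal $C_\alpha\subseteq\alpha$ of type $\omega$. Then $\mathrm{acc}(C_\alpha)=\emptyset$ and coherence is vacuous. For larger $\kappa$ coherence has content. Note one consequence that we use all the time: if $\beta\in\mathrm{acc}(C_\alpha)$, then $\mathrm{otp}(C_\beta)$ is exactly the position of $\beta$ in the enumeration of $C_\alpha$.

**Theorem A.** (ZFC) Let $U$ be a normal ultrafilter on $\delta$, let $\kappa$ be singular with $\mathrm{cf}(\kappa)=\delta$ and $\lambda^\delta<\kappa$ for all $\lambda<\kappa$, and assume there is a $\square_\kappa$-sequence. Then there is an unbounded subset of $\kappa^+$ that is fresh over $M$.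

**Theorem B.** Under the same hypotheses: (1) there are exactly $2^{\kappa^+}$ unbounded fresh subsets of $\kappa^+$; (2) every limit ordinal $\theta$ with $\mathrm{cf}(\theta)=\kappa^+$ has an unbounded subset that is fresh over $M$.

So the answer to the problem is yes, and no assumption on $2^\kappa$ is needed. From here on, $U,\delta,\kappa$ are as in Theorem A. For $\lambda<\kappa$ we have $|j(\lambda)|\le|\lambda|^\delta<\kappa$ by (U4), so
$$j(\lambda)<\kappa\quad\text{for all }\lambda<\kappa.\tag{1}$$
Fix a continuous strictly increasing sequence $\vec\kappa=\langle\kappa_i\mid i<\delta\rangle$ of infinite cardinals, cofinal in $\kappa$. Since $j(i)=i$ for $i<\delta$ and $j(\vec\kappa)$ is continuous, (1) gives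
$$j(\vec\kappa)(\delta)=\sup_{i<\delta}j(\kappa_i)\le\kappa.\tag{2}$$

## The set $j''\kappa^+$ breaks at $j(2^\delta)$

Test 2 suggests using $j''\kappa^+$. This does not work, and we can see exactly where. Note that $2^\delta<\kappa$.

**Lemma 1.** Let $\lambda=2^\delta$. Then $j''\lambda\notin M$.

*Proof.* Suppose $j''\lambda\in M$. The plan is to recover $U$ inside $M$ and then to collapse $j(\delta)$ there. Let $\vec x=\langle x_\nu\mid\nu<\lambda\rangle$ enumerate $\mathcal P(\delta)$. Since $j(\vec x)(j(\nu))=j(x_\nu)$,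
$$\{j(x)\mid x\subseteq\delta\}=\{j(\vec x)(\nu)\mid\nu\in j''\lambda\}\in M.$$
By (U2), $U=\{y\cap\delta\mid y=j(x)\text{ for some }x\subseteq\delta,\ \delta\in y\}$, so $U\in M$. By (U3), ${}^\delta\delta\subseteq M$, so $M$ can form ${}^\delta\delta/U$ correctly, and its order type is $j(\delta)$ by (U4). Hence $M$ has a surjection from ${}^\delta\delta$ onto $j(\delta)$, and $|j(\delta)|^M\le(2^\delta)^M$. This contradicts the inaccessibility of $j(\delta)>\delta$ in $M$. $\square$

Since $j''\kappa^+\cap j(\lambda)=j''\lambda$, the set $j''\kappa^+$ already has an initial segment outside $M$ at $j(2^\delta)<\kappa$. It is not fresh. It also sits in the wrong place, as a subset of $j(\kappa^+)$.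

The first defect can be repaired by covering. Suppose each $\alpha<\kappa^+$ is written as an increasing union $\alpha=\bigcup_{k<\delta}Y^k_\alpha$. Apply $j$ and look at index $\delta$, which is a legal index below $j(\delta)$. Each $\beta<\alpha$ lies in some $Y^k_\alpha$ with $k<\delta$, so $j(\beta)\in j(Y)^k_{j(\alpha)}\subseteq j(Y)^\delta_{j(\alpha)}$. Thus $j(Y)^\delta_{j(\alpha)}$ is an element of $M$ that covers $j''\alpha$. If the $Y^k_\alpha$ cohere as $\alpha$ varies, these covers glue to one set whose initial segments are in $M$. If they are small, the glued set has order type $\kappa^+$. The square sequence gives exactly such systems.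

## Square sequences with all order types below $\kappa$

The purpose of this section is to have $\mathrm{otp}(C_\alpha)\le\kappa_k$ for some $k<\delta$, for every $\alpha$.

**Lemma 2.** There is a $\square_\kappa$-sequence $\vec C$ with $\mathrm{otp}(C_\alpha)<\kappa$ for all $\alpha$.

*Proof.* Let $\langle C_\alpha\rangle$ be any $\square_\kappa$-sequence. Let $E\subseteq\kappa$ be club with $\mathrm{otp}(E)=\delta$ and $0\in E$. Write $o_\alpha=\mathrm{otp}(C_\alpha)$, a limit ordinal, and let $C_\alpha(\nu)$ be the $\nu$-th element of $C_\alpha$.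

(a) If $\sup(E\cap o_\alpha)=o_\alpha$, put $C'_\alpha=\{C_\alpha(\nu)\mid\nu\in E\cap o_\alpha\}$.

(b) Otherwise put $\varepsilon_\alpha=\sup(E\cap o_\alpha)<o_\alpha$ and $C'_\alpha=\{C_\alpha(\nu)\mid\varepsilon_\alpha<\nu<o_\alpha\}$. As $E$ is closed and $0\in E$, $\varepsilon_\alpha\in E$.

Since $\nu\mapsto C_\alpha(\nu)$ is continuous, $C'_\alpha$ is club in $\alpha$. Its order type is at most $\delta<\kappa$ in case (a). In case (b) it is at most $o_\alpha$, and $o_\alpha<\kappa$, because $o_\alpha=\kappa$ falls under (a).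

For coherence let $\beta\in\mathrm{acc}(C'_\alpha)$. Then $\beta\in\mathrm{acc}(C_\alpha)$, so $\beta=C_\alpha(\nu)$ with $\nu$ a limit, $C_\beta=C_\alpha\cap\beta$ and $o_\beta=\nu$. In case (a), $\nu$ is a limit point of $E$, so $\beta$ is in case (a) too, and $C'_\beta=\{C_\alpha(\nu')\mid\nu'\in E\cap\nu\}=C'_\alpha\cap\beta$. In case (b), $\nu>\varepsilon_\alpha$ and $E\cap(\varepsilon_\alpha,o_\alpha)=\emptyset$, so $\sup(E\cap\nu)=\varepsilon_\alpha<\nu$. So $\beta$ is in case (b) with $\varepsilon_\beta=\varepsilon_\alpha$, and $C'_\beta=C'_\alpha\cap\beta$. $\square$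

Fix such a sequence $\vec C$ for the rest of the notes.

## Coherent filtrations of the ordinals below $\kappa^+$

We now build the systems $Y^k_\beta$. They depend on a parameter, which is where we shall later put information.

**Definition.** An *index function* is a function $\iota:\mathrm{Lim}\cap\kappa^+\to\delta$ with $\mathrm{otp}(C_\beta)\le\kappa_{\iota(\beta)}$ for all $\beta$, and $\iota(\gamma)\le\iota(\beta)$ whenever $\gamma\in\mathrm{acc}(C_\beta)$.

The basic example is $\iota_1(\beta)=\min\{k\mid\mathrm{otp}(C_\beta)\le\kappa_k\}$. It exists by Lemma 2, and it is an index function because $\mathrm{otp}(C_\gamma)\le\mathrm{otp}(C_\beta)$ for $\gamma\in\mathrm{acc}(C_\beta)$.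

**Definition.** Given an index function $\iota$, the *system* of $\iota$ consists of sets $Y^k_\beta\subseteq\beta$ for $\beta<\kappa^+$, $k<\delta$, defined by recursion on $\beta$:

* $Y^k_0=\emptyset$ and $Y^k_{\beta+1}=Y^k_\beta\cup\{\beta\}$.
* If $\beta$ is a limit and $k<\iota(\beta)$: $Y^k_\beta=\emptyset$.
* If $\beta$ is a limit, $k\ge\iota(\beta)$ and $\mathrm{acc}(C_\beta)$ is unbounded in $\beta$ (*limit type*): $Y^k_\beta=\bigcup_{\gamma\in\mathrm{acc}(C_\beta)}(Y^k_\gamma\cup\{\gamma\})$.
* If $\beta$ is a limit, $k\ge\iota(\beta)$ and $\mathrm{acc}(C_\beta)$ is bounded in $\beta$ (*$\omega$-type*): let $c_0<c_1<\cdots$ enumerate $C_\beta\setminus\max(\mathrm{acc}(C_\beta))$, so that $c_0=\max\mathrm{acc}(C_\beta)$; if $\mathrm{acc}(C_\beta)=\emptyset$, enumerate $C_\beta$. Let $N=N(k,\beta)\le\omega$ be maximal such that $c_m\in Y^k_{c_{m+1}}$ for all $m<N$. Put $Y^k_\beta=\bigcup_{m\le N,\,m<\omega}(Y^k_{c_m}\cup\{c_m\})$.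

In the last clause the maximum exists because $\mathrm{acc}(C_\beta)$ is closed below $\beta$. The enumeration has length $\omega$, because a longer one would produce a limit point of $C_\beta$ strictly between $c_0$ and $\beta$.

Here is a small computation. For finite $n$ we get $Y^k_n=n$. Suppose $\iota(\omega)=1$, $\iota(\omega\cdot2)=0$ and $C_{\omega\cdot 2}=\{3\}\cup\{\omega+n\mid n\ge1\}$. The conditions on $\iota$ at these two points hold, since $\mathrm{acc}(C_\omega)=\mathrm{acc}(C_{\omega\cdot2})=\emptyset$ and $\kappa_0\ge\omega$. Then $Y^0_\omega=\emptyset$, and $Y^1_\omega=\omega$ because $N(1,\omega)=\omega$. So $Y^0_{\omega+1}=\{\omega\}$ and $Y^1_{\omega+1}=\omega+1$. At $\omega\cdot2$ we have $c_0=3$ and $c_1=\omega+1$. For $k=0$, $3\notin Y^0_{\omega+1}$, so $N=0$ and $Y^0_{\omega\cdot2}=\{0,1,2,3\}$. For $k=1$ all steps succeed and $Y^1_{\omega\cdot 2}=\omega\cdot2$. The number $N$ thus makes the construction stop as soon as coherence would fail.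

**Lemma 3.** For all $\beta<\kappa^+$ and $k<\delta$:

1. $Y^k_\beta\subseteq Y^{k'}_\beta$ for $k\le k'<\delta$;
2. $\bigcup_{k<\delta}Y^k_\beta=\beta$;
3. if $\gamma\in Y^k_\beta$, then $Y^k_\gamma=Y^k_\beta\cap\gamma$;
4. $|Y^k_\beta|\le\kappa_k$;
5. if $\gamma<\beta$ is a limit ordinal and $Y^k_\beta\cap\gamma$ is unbounded in $\gamma$, then $\gamma\in Y^k_\beta$ and $\iota(\gamma)\le k$;
6. if $\beta$ is a limit, $k\ge\iota(\beta)$ and $\gamma\in\mathrm{acc}(C_\beta)$, then $\gamma\in Y^k_\beta$.

Items 1–4 are what the covering idea asked for. Item 5 is a closure property: whenever $Y^k_\beta$ accumulates at $\gamma$, the index of $\gamma$ is at most $k$. The final contradiction in the proof of Theorem A will come from item 5.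

*Proof.* By simultaneous induction on $\beta$.

*Zero and successors.* $\beta=0$ is trivial. For $\beta+1$, items 1, 2 and 4 are immediate, and 6 is vacuous. For 3, if $\gamma=\beta$ then $Y^k_{\beta+1}\cap\beta=Y^k_\beta$; if $\gamma\in Y^k_\beta$, then $Y^k_{\beta+1}\cap\gamma=Y^k_\beta\cap\gamma=Y^k_\gamma$ by induction. For 5, let $\gamma\le\beta$. If $\gamma<\beta$, then $Y^k_{\beta+1}\cap\gamma=Y^k_\beta\cap\gamma$ and we use induction. If $\gamma=\beta$ is a limit and $Y^k_\beta$ is unbounded in $\beta$, then $Y^k_\beta\neq\emptyset$, so $k\ge\iota(\beta)$; and $\beta\in Y^k_{\beta+1}$.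

*Limits, $k<\iota(\beta)$.* Here $Y^k_\beta=\emptyset$ and everything except 2 is trivial. Item 2 only concerns large $k$ and is treated below. So let $k\ge\iota(\beta)$.

*Limit type.* Item 6 holds by definition, and 1 holds termwise. Let $\gamma<\gamma'$ be in $\mathrm{acc}(C_\beta)$. Since $C_{\gamma'}=C_\beta\cap\gamma'$, we have $\gamma\in\mathrm{acc}(C_{\gamma'})$, and $k\ge\iota(\beta)\ge\iota(\gamma')$. So $\gamma\in Y^k_{\gamma'}$ by 6 for $\gamma'$, and $Y^k_\gamma=Y^k_{\gamma'}\cap\gamma$ by 3 for $\gamma'$. Consequently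
$$Y^k_\beta\cap\gamma=Y^k_\gamma\quad\text{for all }\gamma\in\mathrm{acc}(C_\beta):$$
terms with index above $\gamma$ contribute $Y^k_\gamma$, the term with index $\gamma$ contributes $Y^k_\gamma$, and terms with index $\gamma'<\gamma$ contribute $Y^k_{\gamma'}\cup\{\gamma'\}\subseteq Y^k_\gamma$. Now 3: for $\xi\in Y^k_\beta$ take $\gamma\in\mathrm{acc}(C_\beta)$ above $\xi$; then $\xi\in Y^k_\gamma$ and $Y^k_\xi=Y^k_\gamma\cap\xi=Y^k_\beta\cap\xi$. For 2, given $\varepsilon<\beta$ take $\gamma\in\mathrm{acc}(C_\beta)$ above $\varepsilon$; by 2 and 1 for $\gamma$ there is $k\ge\iota(\beta)$ with $\varepsilon\in Y^k_\gamma\subseteq Y^k_\beta$. For 4, we have a union of at most $\mathrm{otp}(C_\beta)\le\kappa_{\iota(\beta)}\le\kappa_k$ many sets of size at most $\kappa_k$. For 5, take $\gamma'\in\mathrm{acc}(C_\beta)$ above $\gamma$. Then $Y^k_{\gamma'}\cap\gamma=Y^k_\beta\cap\gamma$ is unbounded in $\gamma$, so by induction $\gamma\in Y^k_{\gamma'}\subseteq Y^k_\beta$ and $\iota(\gamma)\le k$.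

*$\omega$-type.* For 1, let $k\le k'$. By induction $c_m\in Y^k_{c_{m+1}}$ implies $c_m\in Y^{k'}_{c_{m+1}}$, so $N(k,\beta)\le N(k',\beta)$, and each term grows. Next, for $m<N$, item 3 for $c_{m+1}$ gives $Y^k_{c_m}=Y^k_{c_{m+1}}\cap c_m$, so the sets $Y^k_{c_m}\cup\{c_m\}$ for $m\le N$ end-extend one another. Hence
$$Y^k_\beta\cap c_m=Y^k_{c_m}\quad\text{for all }m\le N,\ m<\omega.$$
For 3, let $\xi\in Y^k_\beta$, say $\xi\in Y^k_{c_m}\cup\{c_m\}$ with $m\le N$. If $\xi=c_m$ we are done. Otherwise $Y^k_\xi=Y^k_{c_m}\cap\xi=Y^k_\beta\cap\xi$. Item 4 holds since we have a countable union. For 2, choose by induction $k_m<\delta$ with $c_m\in Y^{k_m}_{c_{m+1}}$. As $\delta$ is regular and uncountable, $k^*=\sup(\{\iota(\beta)\}\cup\{k_m\mid m<\omega\})<\delta$. For $k^*\le k<\delta$ we have $N(k,\beta)=\omega$. Given $\varepsilon<\beta$, pick $c_m>\varepsilon$ and $k\ge k^*$ with $\varepsilon\in Y^k_{c_m}$; then $\varepsilon\in Y^k_\beta$. For 6, suppose $\mathrm{acc}(C_\beta)\ne\emptyset$. Then $c_0=\max\mathrm{acc}(C_\beta)\in Y^k_\beta$.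 If $\gamma\in\mathrm{acc}(C_\beta)$ and $\gamma<c_0$, then $\gamma\in\mathrm{acc}(C_{c_0})$ and $k\ge\iota(\beta)\ge\iota(c_0)$, so $\gamma\in Y^k_{c_0}\subseteq Y^k_\beta$ by 6 for $c_0$. For 5, let $\gamma<\beta$ be a limit with $Y^k_\beta\cap\gamma$ unbounded in $\gamma$. If $\gamma<c_m$ for some $m\le N$, use $Y^k_\beta\cap c_m=Y^k_{c_m}$ and induction. If $\gamma=c_m$ with $m\le N$, then $Y^k_{c_m}=Y^k_\beta\cap c_m$ is unbounded in $c_m$, hence nonempty, so $\iota(c_m)\le k$; and $c_m\in Y^k_\beta$. The only other possibility is $N<\omega$ and $\gamma>c_N$, but then $Y^k_\beta\subseteq c_N+1$ is bounded in the limit $\gamma$. $\square$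

**Lemma 4.** If $\iota_1\le\iota_2$ are index functions with systems $Y_1,Y_2$, then $Y^k_{2,\beta}\subseteq Y^k_{1,\beta}$ for all $\beta,k$.

*Proof.* Induction on $\beta$. Zero and successors are clear, and $Y^k_{2,\beta}=\emptyset$ if $\beta$ is a limit with $k<\iota_2(\beta)$. If $\beta$ is a limit with $k\ge\iota_2(\beta)\ge\iota_1(\beta)$, both sets are given by the same clause, since the type depends only on $C_\beta$. In the limit type, use induction termwise. In the $\omega$-type, induction gives $N_2(k,\beta)\le N_1(k,\beta)$ and then termwise inclusion. $\square$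

## The branch at index $\delta$ and its enumeration $\pi$

**Step 1: gluing the covers.** For a system $Y$ consider $j(Y)=\langle j(Y)^k_\beta\mid\beta<j(\kappa^+),\,k<j(\delta)\rangle\in M$. By elementarity Lemma 3 holds in $M$ for $j(Y)$, with $j(\vec C)$, $j(\vec\kappa)$, $j(\iota)$ in place of $\vec C,\vec\kappa,\iota$. Put
$$X_Y=\bigcup_{\alpha<\kappa^+}j(Y)^\delta_{j(\alpha)}.$$
If $\alpha<\beta<\kappa^+$, then $\alpha\in Y^k_\beta$ for some $k<\delta$ by item 2, so $j(\alpha)\in j(Y)^k_{j(\beta)}\subseteq j(Y)^\delta_{j(\beta)}$ by item 1. Item 3 then gives $j(Y)^\delta_{j(\alpha)}=j(Y)^\delta_{j(\beta)}\cap j(\alpha)$. Hence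
$$j''\kappa^+\subseteq X_Y,\qquad X_Y\cap j(\alpha)=j(Y)^\delta_{j(\alpha)}\in M\quad(\alpha<\kappa^+).\tag{3}$$

**Step 2: order type $\kappa^+$.** Let $Y_1$ be the system of the index function $\iota_1$ from above, and let $X_1=X_{Y_1}$. By item 4 in $M$ and (2), $|X_1\cap j(\alpha)|\le j(\vec\kappa)(\delta)\le\kappa$ for all $\alpha<\kappa^+$. So every proper initial segment of $X_1$ has size at most $\kappa$, while $|X_1|\ge\kappa^+$ by (3). Hence $\mathrm{otp}(X_1)=\kappa^+$. Let $\pi:\kappa^+\to X_1$ be the increasing enumeration and put $e(\alpha)=\mathrm{otp}(X_1\cap j(\alpha))$. Since $j(\alpha)\in X_1$, the function $e:\kappa^+\to\kappa^+$ is strictly increasing and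
$$\pi(e(\alpha))=j(\alpha),\qquad\pi\restriction e(\alpha)\in M\quad(\alpha<\kappa^+),\tag{4}$$
because $\pi\restriction e(\alpha)$ is the increasing enumeration of $X_1\cap j(\alpha)\in M$.

**Step 3: fixed points of $e$.** These will let us compare stationarity in $\mathrm V$ and in $M$. If $\mathrm{cf}(\alpha)=\omega$, then $j(\alpha)=\sup j''\alpha$ by (U4), so $X_1\cap j(\alpha)=\bigcup_{\beta<\alpha}(X_1\cap j(\beta))$ and $e(\alpha)=\sup_{\beta<\alpha}e(\beta)$. Let $D$ be the club of limit ordinals $\alpha<\kappa^+$ with $e''\alpha\subseteq\alpha$. For $\alpha\in D$ of cofinality $\omega$ we get $e(\alpha)\le\alpha$, and $e(\beta)\ge\beta$ for all $\beta$. So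
$$e(\alpha)=\alpha\quad\text{for all }\alpha\in D\text{ with }\mathrm{cf}(\alpha)=\omega.\tag{5}$$

## A fresh set on $j(\kappa^+)$, and counting on $\kappa^+$

The set $X_1$ is fresh, but on the wrong ordinal. To see this, first note that $\kappa^+\le j(\kappa)$. Otherwise $|j(\kappa)|=\kappa$, and there are $f_\xi:\delta\to\kappa$, $\xi<\kappa$, representing all ordinals below $j(\kappa)$. Let $f(i)$ be the least ordinal not in $\{f_\xi(i)\mid\xi<\kappa_i\}$; it is below $\kappa$ as $\kappa_i<\kappa$. For each $\xi<\kappa$ the functions $f$ and $f_\xi$ differ at all large $i<\delta$, so $[f]\ne[f_\xi]$, although $[f]<j(\kappa)$. This is a contradiction. So $\kappa^+\le j(\kappa)<j(\kappa^+)$. Now $X_1$ is cofinal in $j(\kappa^+)$ by (3) and (U4), and its initial segments are in $M$. If $X_1$ were in $M$, its order type $\kappa^+$ would contradict the regularity of $j(\kappa^+)$ in $M$. So $X_1$ is an unbounded fresh subset of $j(\kappa^+)$. Its collapse to $\kappa^+$, however, is $\pi^{-1}[X_1]=\kappa^+$, and freshness is gone.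

The next attempt is to transport other sets along $\pi$. For $x\subseteq\kappa^+$ let
$$A_x=\pi^{-1}[j(x)]\subseteq\kappa^+.\tag{6}$$
By (4), $A_x\cap e(\alpha)=\{\xi<e(\alpha)\mid\pi(\xi)\in j(x)\}\in M$, so $A_x$ is locally in $M$. Also $e(\alpha)\in A_x$ iff $j(\alpha)\in j(x)$ iff $\alpha\in x$, so $x\mapsto A_x$ is injective. We thus have $2^{\kappa^+}$ sets locally in $M$, and need only one that is not in $M$. How many subsets of $\kappa^+$ does $M$ have? The ordinal $j(\kappa)$ is singular in $M$ and $\kappa^+$ is regular there, so $\kappa^+<j(\kappa)$, say $\kappa^+=[f]$ with $f:\delta\to\kappa$. An element of $\mathcal P(\kappa^+)\cap M$ is $[g]$ with $g(i)\subseteq f(i)$ for all $i$, so there are at most $(2^\kappa)^\delta=2^\kappa$ of them. If $2^\kappa<2^{\kappa^+}$, some $A_x$ is not in $M$, and Theorem A follows.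

If $2^\kappa=2^{\kappa^+}$, the count says nothing, and the hypotheses put no restriction on $2^\kappa$. So we need a particular set locally in $M$, together with a reason why it is not in $M$.

The reason will be item 5 of Lemma 3. Suppose $\iota_2\ge\iota_1$ is another index function with system $Y_2$, and let $Z=\pi^{-1}[X_{Y_2}]$. If $Z\in M$, then $M$ has the club of limit points $\xi$ of $Z$, and item 5 will force $j(\iota_2)(\pi(\xi))\le\delta$ at each such $\xi$. So it suffices that $j(\iota_2)(\pi(\xi))>\delta$ for all $\xi$ in some set that $M$ considers stationary. At points $\xi=e(\alpha)$ with $\alpha$ a limit this is impossible, because $j(\iota_2)(j(\alpha))=j(\iota_2(\alpha))=\iota_2(\alpha)<\delta$. We therefore need a set which is stationary in $M$ and which $\mathrm V$ sees to avoid the range of $e$. Lemma 1 supplies one, by way of a coloring.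

## Coloring a stationary set with $2^\delta$ colors

**Step 4: the coloring in $\mathrm V$.** The set of ordinals below $\kappa^+$ of cofinality $\omega$ is stationary, and by Lemma 2 there are at most $\kappa$ possible order types. So there is a limit ordinal $\tau<\kappa$ such that
$$S=\{\alpha<\kappa^+\mid\mathrm{cf}(\alpha)=\omega,\ \mathrm{otp}(C_\alpha)=\tau\}$$
is stationary. Then $\mathrm{cf}(\tau)=\omega$, so every $\alpha$ with $\mathrm{otp}(C_\alpha)=\tau$ is in $S$. Let $\lambda=2^\delta$. Solovay's theorem says that a stationary subset of a regular uncountable cardinal $\chi$ splits into $\chi$ disjoint stationary sets; merging some of the pieces, split $S$ into disjoint stationary sets $S_\nu$, $\nu<\lambda$. Define $h:\kappa^+\to\lambda+1$ by $h(\alpha)=\nu$ for $\alpha\in S_\nu$ and $h(\alpha)=\lambda$ for $\alpha\notin S$.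

**Step 5: moving the coloring to $\kappa^+$ along $\pi$.** Put $\hat h=j(h)\circ\pi:\kappa^+\to\rho$ with $\rho=j(\lambda)+1<\kappa$. By (4), for all $\alpha<\kappa^+$,
$$\hat h(e(\alpha))=j(h(\alpha)),\qquad\hat h\restriction e(\alpha)=j(h)\circ(\pi\restriction e(\alpha))\in M.\tag{7}$$

**Step 6: if $\hat h\notin M$, we are done.** Here $\hat h$ itself is coded as a fresh set. Let $A=\{\rho\cdot\xi+\hat h(\xi)\mid\xi<\kappa^+\}$, an unbounded subset of $\kappa^+$. For each $\xi<\kappa^+$ we have $A\cap\rho\cdot\xi=\{\rho\cdot\zeta+\hat h(\zeta)\mid\zeta<\xi\}$, which is in $M$ since $\hat h\restriction\xi\in M$ by (7). As $\xi\le\rho\cdot\xi$, the set $A$ is locally in $M$. Since $\hat h(\xi)$ is the unique $\eta<\rho$ with $\rho\cdot\xi+\eta\in A$, $A\in M$ would give $\hat h\in M$. So $A\notin M$, and $A$ is fresh.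

**Step 7: if $\hat h\in M$, there is an unexpected stationary color.** Assume $\hat h\in M$ from now on. For $\nu'<j(\lambda)$ let $R_{\nu'}=\{\xi<\kappa^+\mid\hat h(\xi)=\nu'\}\in M$.

*Claim. For $\nu<\lambda$, $M\models$ "$R_{j(\nu)}$ is stationary in $\kappa^+$".* Let $H\in M$ be club in $\kappa^+$. It is club in $\mathrm V$, so there is $\alpha\in S_\nu\cap H\cap D$. Then $\mathrm{cf}(\alpha)=\omega$, so $e(\alpha)=\alpha$ by (5), and $\hat h(\alpha)=\hat h(e(\alpha))=j(h(\alpha))=j(\nu)$ by (7). So $\alpha\in R_{j(\nu)}\cap H$.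

Since $\hat h\in M$, the set $I=\{\nu'<j(\lambda)\mid M\models R_{\nu'}\text{ is stationary in }\kappa^+\}$ is in $M$. By the claim $j''\lambda\subseteq I$. By Lemma 1, $j''\lambda\notin M$, so $I\ne j''\lambda$. Fix
$$\nu'\in I\setminus j''\lambda.$$
By (7), $R_{\nu'}$ contains no $e(\alpha)$: the color of $e(\alpha)$ is in $j''(\lambda+1)$, and $j(\lambda)\neq\nu'$.

## An index function that exceeds $\delta$ on the color $\nu'$

**Step 8: an injective representative of $\nu'$.** We want to turn the color $\nu'$ into the index $\delta+1$. Let $\nu'=[n]$ with $n:\delta\to\lambda$. Since $\nu'\notin j''\lambda$, $n$ is not constant on any set in $U$. Let $g(i)=\min\{i'\mid n(i')=n(i)\}\le i$. If $g(i)<i$ held on a set in $U$, normality would make $g$ constant on a set in $U$, say with value $i_0$, and then $n(i)=n(g(i))=n(i_0)$ on that set, a contradiction. So $B=\{i<\delta\mid g(i)=i\}\in U$. The restriction $n\restriction B$ is injective: if $i<i'$ are in $B$ and $n(i)=n(i')$, then $g(i')\le i<i'$. By (U2), $\delta\in j(B)$ and $j(n)(\delta)=\nu'$.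

**Step 9: the second index function.** For a limit $\beta<\kappa^+$ with $\mathrm{otp}(C_\beta)\ge\tau$, let $\zeta(\beta)$ be the unique $\zeta\in\mathrm{acc}(C_\beta)\cup\{\beta\}$ with $\mathrm{otp}(C_\zeta)=\tau$. Recall that for $\zeta\in\mathrm{acc}(C_\beta)$, $\mathrm{otp}(C_\zeta)$ is the position of $\zeta$ in $C_\beta$. So $\zeta(\beta)=\beta$ if $\mathrm{otp}(C_\beta)=\tau$, and otherwise $\zeta(\beta)$ is the $\tau$-th element of $C_\beta$, a limit point because $\tau$ is a limit. By the remark in Step 4, $\zeta(\beta)\in S$. Define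
$$\ell(\beta)=\begin{cases}i+1&\text{if }\mathrm{otp}(C_\beta)\ge\tau,\ i\in B,\ h(\zeta(\beta))=n(i),\\0&\text{if there is no such }i.\end{cases}$$
This is well defined since $n\restriction B$ is injective. Let $\gamma\in\mathrm{acc}(C_\beta)$. If $\mathrm{otp}(C_\gamma)<\tau$, then $\ell(\gamma)=0$. Otherwise $\mathrm{acc}(C_\gamma)\cup\{\gamma\}\subseteq\mathrm{acc}(C_\beta)$, so $\zeta(\gamma)=\zeta(\beta)$ by uniqueness, and $\ell(\gamma)=\ell(\beta)$. In both cases $\ell(\gamma)\le\ell(\beta)$. Hence $\iota_2=\max(\iota_1,\ell)$ is an index function with $\iota_2\ge\iota_1$. Let $Y_2$ be its system and $X_2=X_{Y_2}$. By Lemma 4 and elementarity $j(Y_2)^\delta_{j(\alpha)}\subseteq j(Y_1)^\delta_{j(\alpha)}$ for all $\alpha<\kappa^+$, so $X_2\subseteq X_1$. Put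
$$Z=\pi^{-1}[X_2]\subseteq\kappa^+.$$

**Step 10: $Z$ is locally in $M$ and unbounded.** By (3) and (4), $Z\cap e(\alpha)=(\pi\restriction e(\alpha))^{-1}[X_2\cap j(\alpha)]\in M$ for all $\alpha<\kappa^+$. And $j''\kappa^+\subseteq X_2$ gives $e''\kappa^+\subseteq Z$.

**Step 11: a limit point of $Z$ with color $\nu'$.** We show $Z\notin M$. Suppose $Z\in M$. Then the set of limit points of $Z$ below $\kappa^+$ is a club in $M$. As $\nu'\in I$, there is $\xi\in R_{\nu'}$ such that $\xi$ is a limit ordinal and $Z\cap\xi$ is unbounded in $\xi$. Let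
$$\eta=\pi(\xi)\in X_1,\qquad\eta'=\sup\pi[Z\cap\xi].$$
Since $Z\cap\xi$ has no maximum and $\pi$ is increasing, $\eta'$ is a limit ordinal, and $\eta'\le\eta$. Choose $\alpha<\kappa^+$ with $\eta<j(\alpha)$.

**Step 12: closure gives index at most $\delta$.** The set $X_2\cap j(\alpha)=j(Y_2)^\delta_{j(\alpha)}$ contains $\pi[Z\cap\xi]$, so its intersection with $\eta'$ is unbounded in $\eta'<j(\alpha)$. Item 5 of Lemma 3, applied in $M$ to $j(Y_2)$ with $k=\delta<j(\delta)$, gives
$$\eta'\in X_2\subseteq X_1\quad\text{and}\quad j(\iota_2)(\eta')\le\delta.$$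
We check $\eta'=\eta$. Write $\eta'=\pi(\xi')$. For $\varrho<\xi$ there is $z\in Z\cap\xi$ above $\varrho$, so $\pi(\varrho)<\pi(z)\le\eta'=\pi(\xi')$ and $\varrho<\xi'$. Hence $\xi\le\xi'$. From $\eta'\le\eta=\pi(\xi)$ we get $\xi'\le\xi$. So $\eta'=\eta$ and $j(\iota_2)(\eta)\le\delta$.

**Step 13: the color gives index at least $\delta+1$.** We have $j(h)(\eta)=\hat h(\xi)=\nu'<j(\lambda)$. Since $S=\{\alpha\mid h(\alpha)<\lambda\}$, elementarity gives $\eta\in j(S)$, so $\mathrm{otp}(j(\vec C)_\eta)=j(\tau)$ and $j(\zeta)(\eta)=\eta$. Now $\delta\in j(B)$ and $j(h)(\eta)=\nu'=j(n)(\delta)$, so the definition of $\ell$, read in $M$, gives $j(\ell)(\eta)=\delta+1$. Hence $j(\iota_2)(\eta)\ge\delta+1$, which contradicts Step 12.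

So $Z$ is locally in $M$ and not in $M$. It is an unbounded subset of $\kappa^+$ that is fresh over $M$, and Theorem A is proved. $\blacksquare$

## Exactly $2^{\kappa^+}$ fresh subsets of $\kappa^+$

*Proof of Theorem B(1).* One fresh set suffices to correct those sets $A_x$ from (6) that happen to lie in $M$. Let $F$ be an unbounded fresh subset of $\kappa^+$, given by Theorem A. For $x\subseteq\kappa^+$ put $B_x=A_x$ if $A_x\notin M$, and $B_x=A_x\mathbin\triangle F$ if $A_x\in M$. Since $A_x$ and $F$ are locally in $M$, so is $B_x$. Also $B_x\notin M$: in the second case $B_x\in M$ would give $F=A_x\mathbin\triangle B_x\in M$. So each $B_x$ is an unbounded fresh subset of $\kappa^+$. From $B=B_x$ we know $A_x\in\{B,\,B\mathbin\triangle F\}$, and $x\mapsto A_x$ is injective, so $x\mapsto B_x$ is at most two-to-one. Hence there are at least $2^{\kappa^+}$ unbounded fresh subsets of $\kappa^+$, and there cannot be more. $\blacksquare$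

## Fresh sets on all ordinals of cofinality $\kappa^+$

*Proof of Theorem B(2).* Let $\mathrm{cf}(\theta)=\kappa^+$.

**Step 14: reduction to an ordinal that is regular in $M$.** Let $\theta'=\mathrm{cf}^M(\theta)$ and let $f\in M$, $f:\theta'\to\theta$, be strictly increasing, continuous and cofinal. Then $\mathrm{cf}(\theta')=\mathrm{cf}(\theta)=\kappa^+$, so $\theta'\ge\kappa^+$. If $A\subseteq\theta'$ is unbounded and fresh, then $f[A]$ is unbounded in $\theta$; each $f[A]\cap f(\alpha)=f[A\cap\alpha]$ is in $M$, and the $f(\alpha)$ are cofinal in $\theta$; and $f[A]\in M$ would give $A=f^{-1}[f[A]]\in M$. So $f[A]$ is fresh, and it suffices to find an unbounded fresh $A\subseteq\theta'$. If $\theta'=\kappa^+$, use Theorem A. So let $\theta'>\kappa^+$. This case does occur: $\theta=j(\kappa^+)$ is regular in $M$, has cofinality $\kappa^+$ by (U4), and is larger than $\kappa^+$, as we saw; there $X_1$ is a fresh set.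

**Step 15: a cofinal map with initial segments in $M$.** Choose a cofinal $t:\kappa^+\to\theta'$ in $\mathrm V$ and functions $t_\alpha:\delta\to\mathrm{Ord}$ with $t(\alpha)=[t_\alpha]$. Let $c_i(\alpha)=t_\alpha(i)$ for $i<\delta$, $\alpha<\kappa^+$, and let $c=[\langle c_i\mid i<\delta\rangle]\in M$. By Łoś's theorem $c$ is a function with domain $j(\kappa^+)$ and $c(j(\alpha))=[\langle c_i(\alpha)\mid i<\delta\rangle]=[t_\alpha]=t(\alpha)$. For $\xi<\kappa^+$ let $\hat t(\xi)=c(\pi(\xi))$ if this is an ordinal below $\theta'$, and $\hat t(\xi)=0$ otherwise. By (4), $\hat t\restriction e(\alpha)\in M$ and $\hat t(e(\alpha))=t(\alpha)$.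

**Step 16: making it strictly increasing.** Define by recursion $\tilde t(\xi)=\sup_{\zeta<\xi}(\max(\tilde t(\zeta),\hat t(\zeta))+1)$ for $\xi<\kappa^+$. Each $\tilde t\restriction\xi$ is computed in $M$ from $\hat t\restriction\xi\in M$, so it is in $M$. By induction the values are below $\theta'$: $\tilde t(\xi)$ is a supremum, formed in $M$, of $|\xi|$ many ordinals below $\theta'$, and $\xi<\kappa^+<\theta'$ with $\theta'$ regular in $M$. The map $\tilde t$ is strictly increasing, and it is cofinal in $\theta'$ because $\tilde t(e(\alpha)+1)>\hat t(e(\alpha))=t(\alpha)$.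

**Step 17: the range is fresh.** Let $A=\mathrm{ran}(\tilde t)$, an unbounded subset of $\theta'$. For $\xi<\kappa^+$, $A\cap\tilde t(\xi)=\tilde t[\xi]\in M$, and the ordinals $\tilde t(\xi)$ are cofinal in $\theta'$, so all proper initial segments of $A$ are in $M$. If $A$ were in $M$, its order type $\kappa^+$ would give $\mathrm{cf}^M(\theta')\le\kappa^+<\theta'$, contradicting the regularity of $\theta'$ in $M$. So $A$ is fresh over $M$. $\blacksquare$
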